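\title{A harmonic function with unbounded frequency on a Carnot group}

\begin{abstract}
The frequency $N(u,r)$ of a harmonic function $u$ on a Carnot group measures how fast $u$ grows on the gauge spheres centered at the identity. We show that it need not stay bounded as $r\to0$, which answers a question of Garofalo and Rotz in the negative. On every Carnot group of homogeneous dimension at least $3$, the frequency tends to the order of vanishing of $u$ at the identity when that order is finite, and it is unbounded when the order is infinite. Local boundedness of all frequencies is therefore equivalent to strong unique continuation at the identity. We then construct, on a group of step $6$, dimension $10$ and homogeneous dimension $26$, a globally harmonic function that vanishes to infinite order at the identity but does not vanish identically near it. The function is a contour integral of complex dilates of a single separated solution. Its convergence rests on an ordinary differential equation with polynomial coefficient that has an even, real solution decaying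 along four complex rays; this solution is found by a shooting argument in two parameters.
\end{abstract}

\section{The frequency function and the question}\label{sec:intro}

\subsection{Carnot groups, the sub-Laplacian and the gauge}

A \emph{Carnot group} is a connected, simply connected nilpotent Lie group $\mathbb G$ whose Lie algebra is stratified:
\[
\mathfrak g=V_1\oplus\cdots\oplus V_\ell,\qquad [V_1,V_j]=V_{j+1}\ \ (1\le j<\ell),\qquad [V_1,V_\ell]=\{0\}.
\]
The number $\ell$ is the \emph{step}, $m=\dim V_1$ is the \emph{rank}, and $Q=\sum_j j\dim V_j$ is the \emph{homogeneous dimension}. We assume $Q\ge3$ throughout. The exponential map is a global diffeomorphism. We fix a basis of $\mathfrak g$ whose $j$-th element lies in a layer $V_{d_j}$ and use it to identify $\mathbb G$ with $\mathbb R^n$; these are \emph{exponential coordinates} $x=(x_1,\dots,x_n)$, in which the identity $e$ is the origin and Lebesgue measure $dx$ is a bi-invariant Haar measure. The \emph{dilations}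
\[
\delta_\lambda x=(\lambda^{d_1}x_1,\dots,\lambda^{d_n}x_n),\qquad \lambda>0,
\]
are automorphisms of $\mathbb G$; they multiply volumes by $\lambda^Q$, and their infinitesimal generator is $\mathcal Z=\sum_j d_jx_j\partial_{x_j}$. A function $\varphi$ is \emph{homogeneous of degree $d$} if $\varphi\circ\delta_\lambda=\lambda^d\varphi$ for all $\lambda>0$; then $\mathcal Z\varphi=d\,\varphi$. The monomial $x^\gamma$ is homogeneous of degree $\sum_j d_j\gamma_j$.

Fix an inner product on $V_1$ and an orthonormal basis $X_1,\dots,X_m$, viewed as left-invariant vector fields. Put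
\[
\nabla_H u=(X_1u,\dots,X_mu),\qquad \Delta_Hu=\sum_{i=1}^mX_i^2u ,
\]
and call $u$ \emph{harmonic} in an open set if $\Delta_Hu=0$ there. The iterated brackets of $X_1,\dots,X_m$ span the tangent space at every point, so harmonic functions are $C^\infty$ by H\"ormander's theorem. They need not be real analytic, and this is the source of the phenomenon studied here.

Because $Q\ge3$, a theorem of Folland provides a positive fundamental solution $\Phi$ of $-\Delta_H$ with pole at $e$ that vanishes at infinity; it is smooth and harmonic on $\mathbb G\setminus\{e\}$ and homogeneous of degree $2-Q$. The \emph{gauge} is $\rho=c\,\Phi^{-1/(Q-2)}$, with a fixed constant $c>0$ and $\rho(e)=0$. It is continuous, smooth and positive off $e$, and homogeneous of degree one. The gauge balls are $B_r=\{\rho<r\}$, with boundaries $\partial B_r=\{\rho=r\}$. On $\partial B_r$ the \emph{horizontal perimeter measure} is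
\[
d\sigma_H=\frac{|\nabla_H\rho|}{|\nabla\rho|}\,d\mathcal H^{n-1},
\]
where $\nabla$ and $\mathcal H^{n-1}$ are the Euclidean gradient and surface measure in exponential coordinates.

\subsection{The frequency}

For $u$ real-valued and harmonic in $B_R$ and $0<r<R$, define
\[
H(u,r)=\int_{\partial B_r}u^2\,|\nabla_H\rho|\,d\sigma_H,\qquad D(u,r)=\int_{B_r}|\nabla_Hu|^2\,dx,
\]
and, whenever $H(u,r)\ne0$, the \emph{frequency}
\[
N(u,r)=\frac{r\,D(u,r)}{H(u,r)} .
\]
Replacing $\rho$ by $c'\rho$ replaces $N(u,r)$ by $N(u,r/c')$, and using another Haar measure in $D$ multiplies $N$ by a constant. Neither change affects whether $N$ is bounded near $r=0$.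

The model case is $\mathbb G=\mathbb R^n$, $n\ge3$, with $\rho=|x|$. Write $u=\sum_jP_j$ with $P_j$ a harmonic polynomial homogeneous of degree $j$, and let $a_j=\int_{|x|=1}P_j^2$. The $P_j$ are orthogonal on spheres and $D(u,r)=\int_{\partial B_r}u\,\partial_ru$, so
\[
N(u,r)=\frac{\sum_j j\,a_jr^{2j}}{\sum_ja_jr^{2j}} .
\]
The frequency is a weighted mean of the degrees present in $u$, and as $r\to0$ it tends to the lowest one. In particular it is bounded near $r=0$.

On a general Carnot group the following is known. Suppose that $u$ is harmonic in $B_R$ and has \emph{vanishing discrepancy} there, meaning that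
\begin{equation}\label{eq:discrepancy}
\langle\nabla_Hu,\nabla_H\rho\rangle=\frac{\mathcal Zu}{\rho}\,|\nabla_H\rho|^2\quad\text{in }B_R .
\end{equation}
Then $r\mapsto N(u,r)$ is nondecreasing on $(0,R)$, and hence bounded near $r=0$. Condition \eqref{eq:discrepancy} says that the horizontal derivative of $u$ across gauge spheres is carried by the derivative along dilations; in $\mathbb R^n$ both sides equal $\partial_ru$. Without \eqref{eq:discrepancy} monotonicity was not known, and one may ask for its most basic consequence. The following question comes from Garofalo and Rotz \cite{GR}.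

\medskip
\noindent\textbf{Question.} \emph{Let $\mathbb G$ be a Carnot group and let $u$ be harmonic in $B_R\subset\mathbb G$ with $H(u,r)>0$ for every $r\in(0,R)$. Is there always an $R_0\in(0,R)$ with $N(u,\cdot)\in L^\infty(0,R_0)$?}
\medskip

When this holds for all $R$ and all such $u$, we say that \emph{frequencies on $\mathbb G$ are locally bounded}. The Euclidean formula and the monotonicity under \eqref{eq:discrepancy} both suggest a positive answer. The answer is negative.

\subsection{Results}

Call a smooth function \emph{flat at $e$} if all its derivatives vanish at $e$. We say that $\mathbb G$ has \emph{strong unique continuation at $e$} if every function that is harmonic in a ball $B_R$ and flat at $e$ vanishes identically in a neighborhood of $e$. The first theorem reduces the question to this property.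

\begin{theorem}\label{thm:B}
Let $\mathbb G$ be a Carnot group with $Q\ge3$ and let $u$ be real-valued and harmonic in $B_R$.
\begin{itemize}
\item[(i)] For $r\in(0,R)$, $H(u,r)=0$ if and only if $u\equiv0$ in $B_r$.
\item[(ii)] Suppose $H(u,\cdot)>0$ on $(0,R)$. If some derivative of $u$ at $e$ is nonzero, then $\lim_{r\to0}N(u,r)=\kappa$, the lowest homogeneous degree that occurs in the Taylor series of $u$ at $e$. If $u$ is flat at $e$, then $N(u,\cdot)\notin L^\infty(0,R_0)$ for every $R_0\in(0,R)$.
\item[(iii)] Frequencies on $\mathbb G$ are locally bounded if and only if $\mathbb G$ has strong unique continuation at $e$.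
\end{itemize}
\end{theorem}

The counterexample lives on the following group. Let $\mathbb G_0=\mathbb R^{10}$ with points $(t,w,z,y)$, where $t,y\in\mathbb R$, $w\in\mathbb R^6$, $z\in\mathbb R^2$, and with product
\begin{gather*}
(t,w,z,y)(t',w',z',y')=(t+t',\ w+e^{t\mathcal N}w',\ z+e^{t\mathcal M}z',\ y+y'),\\
(e^{t\mathcal N}w')_j=\sum_{i\le j}\frac{t^{j-i}}{(j-i)!}\,w_i',\qquad e^{t\mathcal M}z'=(z_1',\,z_2'+tz_1').
\end{gather*}
Here $\mathcal N$ and $\mathcal M$ are the nilpotent shifts of $\mathbb R^6$ and $\mathbb R^2$, so $\mathbb G_0$ is a semidirect product of $\mathbb R$ with $\mathbb R^9$. Differentiating the product in the second factor at the origin gives the left-invariant fields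
\[
X=\partial_t,\quad W_i=\sum_{j=i}^6\frac{t^{j-i}}{(j-i)!}\,\partial_{w_j},\quad Z_1=\partial_{z_1}+t\,\partial_{z_2},\quad Z_2=\partial_{z_2},\quad Y=\partial_y .
\]
Their coefficients depend on $t$ alone, so the only nonzero brackets are $[X,W_i]=W_{i+1}$ for $i\le5$ and $[X,Z_1]=Z_2$. Thus $V_1=\langle X,W_1,Z_1,Y\rangle$, $V_2=\langle W_2,Z_2\rangle$, $V_j=\langle W_j\rangle$ for $3\le j\le6$ is a stratification of step $6$, with $Q=4+4+3+4+5+6=26$ and dilations
\begin{equation}\label{eq:dilations}
\delta_\lambda(t,w,z,y)=\bigl(\lambda t,\ (\lambda^jw_j)_{j},\ \lambda z_1,\ \lambda^2z_2,\ \lambda y\bigr).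
\end{equation}
We declare $X,W_1,Z_1,Y$ orthonormal, so that $\Delta_H=X^2+W_1^2+Z_1^2+Y^2$. The coordinates $(t,w,z,y)$ are not exponential coordinates. The change of chart is a diffeomorphism that fixes the origin, so smoothness, harmonicity, flatness at $e$ and vanishing near $e$ mean the same in both charts. We use $(t,w,z,y)$ for these four notions only; $\rho$, $H$, $D$, $N$ are always taken in exponential coordinates.

\begin{theorem}\label{thm:A}
There is a real-valued $u\in C^\infty(\mathbb G_0)$ with $\Delta_Hu=0$ on $\mathbb G_0$ that is flat at $e$ and is not identically zero in any neighborhood of $e$. Consequently $H(u,r)>0$ for all $r>0$, and $N(u,\cdot)\notin L^\infty(0,R_0)$ for every $R_0>0$.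
\end{theorem}

Restricting $u$ to any ball $B_R$ answers the question in the negative. A nonnegative nondecreasing function is bounded near $r=0$, so for this $u$ the frequency is not nondecreasing on any interval $(0,R)$, and \eqref{eq:discrepancy} fails in every ball $B_R$.

\begin{corollary}\label{cor:C}
\begin{itemize}
\item[(1)] If all functions harmonic near $e$ in $\mathbb G$ are real analytic near $e$, then frequencies on $\mathbb G$ are locally bounded.
\item[(2)] Frequencies are not always locally bounded on any free Carnot group of rank at least $4$ and step at least $6$, with any inner product on $V_1$, nor on $\mathbb G_0\times\mathbb G'$, where $\mathbb G'$ is any Carnot group and the first layers of the two factors are orthogonal.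
\end{itemize}
\end{corollary}

Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}. Section~\ref{sec:super} explains how flat harmonic functions arise as contour integrals and proves Theorem~\ref{thm:A}, given a statement about an ordinary differential equation (Proposition~\ref{prop:ode}). That statement is the core of the paper and occupies Section~\ref{sec:ode}. Section~\ref{sec:cor} proves the corollary.

\section{Frequency and order of vanishing}\label{sec:B}

The whole of Theorem~\ref{thm:B} comes from one identity: $2N/r$ is the logarithmic derivative of a spherical mean of $u^2$. A bounded frequency therefore forces this mean to decay at most like a power of $r$, which a flat function cannot do.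

We begin with the geometry. Since $\rho$ is continuous, positive off $e$ and homogeneous of degree one, the sets $\{\rho\le r\}$ are compact and $|x_j|\le C\rho^{d_j}$. Since $\mathcal Z\rho=\rho>0$ off $e$, we have $\nabla\rho\ne0$ there, so $\partial B_r$ is a smooth compact hypersurface with outer normal $\mathbf n=\nabla\rho/|\nabla\rho|$. The ball $B_r$ is connected, because $\lambda\mapsto\delta_\lambda x$, $0\le\lambda\le1$, joins $e$ to $x$ inside it. The flow of $X_i$ consists of right translations, which preserve $dx$; hence $X_i$ is divergence free and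
\begin{equation}\label{eq:div}
\int_\Omega X_i\varphi\,dx=\int_{\partial\Omega}\varphi\,\langle X_i,\mathbf n\rangle\,d\mathcal H^{n-1},\qquad \langle X_i,\mathbf n\rangle=\frac{X_i\rho}{|\nabla\rho|}\ \text{ on }\partial B_r ,
\end{equation}
for bounded smooth domains $\Omega$. The coarea formula reads
\begin{equation}\label{eq:coarea}
\int_{B_{r_2}\setminus B_{r_1}}\varphi\,dx=\int_{r_1}^{r_2}\int_{\partial B_\tau}\varphi\,\frac{d\mathcal H^{n-1}}{|\nabla\rho|}\,d\tau .
\end{equation}
Finally, if $X_i\varphi=0$ for all $i$ on an open set, then all brackets of the $X_i$ annihilate $\varphi$, so $\nabla\varphi=0$ and $\varphi$ is locally constant.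

For $\varphi$ smooth in $B_R$ and $0<r<R$ put
\[
h_\varphi(r)=r^{1-Q}\int_{\partial B_r}\varphi\,\frac{|\nabla_H\rho|^2}{|\nabla\rho|}\,d\mathcal H^{n-1},
\]
so that $h_{u^2}(r)=r^{1-Q}H(u,r)$.

\begin{lemma}\label{lem:mean}
For $\varphi$ smooth in $B_R$ and $0<r_1<r_2<R$,
\begin{equation}\label{eq:mean}
h_\varphi(r_2)-h_\varphi(r_1)=\int_{r_1}^{r_2}\tau^{1-Q}\int_{B_\tau}\Delta_H\varphi\,dx\,d\tau .
\end{equation}
The function $h_1$ is a positive constant $c_0$. If $u$ is real-valued and harmonic in $B_R$, then $h=h_{u^2}$ is $C^1$ and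
\begin{equation}\label{eq:logder}
h'(r)=2r^{1-Q}D(u,r),\qquad \frac{h'(r)}{h(r)}=\frac{2N(u,r)}{r}\ \text{ where }h(r)>0 .
\end{equation}
\end{lemma}

\begin{proof}
This is where the gauge must come from the fundamental solution: $\rho^{2-Q}$ is harmonic off $e$, so
\[
\sum_iX_i\bigl(\varphi X_i\rho^{2-Q}\bigr)=(2-Q)\rho^{1-Q}\langle\nabla_H\varphi,\nabla_H\rho\rangle .
\]
Integrate over $B_{r_2}\setminus\overline{B_{r_1}}$. By \eqref{eq:div} the left side gives $(2-Q)(h_\varphi(r_2)-h_\varphi(r_1))$. Divide by $2-Q\neq0$ and apply \eqref{eq:coarea} to the right side: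
\[
h_\varphi(r_2)-h_\varphi(r_1)=\int_{r_1}^{r_2}\tau^{1-Q}\int_{\partial B_\tau}\sum_iX_i\varphi\,\frac{X_i\rho}{|\nabla\rho|}\,d\mathcal H^{n-1}\,d\tau .
\]
By \eqref{eq:div} on $B_\tau$ the inner integral equals $\int_{B_\tau}\Delta_H\varphi\,dx$. This proves \eqref{eq:mean}.

Taking $\varphi=1$ shows that $h_1$ is a constant $c_0\ge0$. If $c_0=0$, then $\nabla_H\rho=0$ on $\partial B_1$, hence off $e$ because $\nabla_H\rho$ is homogeneous of degree zero; then $\rho$ is locally constant off $e$, which contradicts $\mathcal Z\rho=\rho>0$. Taking $\varphi=u^2$ and using $\Delta_Hu^2=2|\nabla_Hu|^2+2u\Delta_Hu=2|\nabla_Hu|^2$ gives \eqref{eq:logder}; the integrand $\tau^{1-Q}D(u,\tau)$ is continuous in $\tau$.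
\end{proof}

We need two facts about Taylor series at $e$ in exponential coordinates.
\begin{itemize}
\item[(T1)] If every term of the Taylor series of a smooth $\varphi$ has homogeneous degree at least $d$, then $|\varphi|\le C\rho^d$ near $e$. Indeed, expand to Euclidean order $d$. Each monomial that occurs is $O(\rho^d)$ because $|x_j|\le C\rho^{d_j}$, and the remainder is $O(|x|^{d+1})=O(\rho^{d+1})$ because $|x|\le C\rho$ for $\rho\le1$.
\item[(T2)] The field $X_i$ has the form $\sum_ja_{ij}\partial_{x_j}$ with $a_{ij}$ a polynomial homogeneous of degree $d_j-1$. So $X_i$ lowers the homogeneous degree of every term of a Taylor series by exactly one.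
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $h=h_{u^2}$.

(i) Suppose $H(u,r)=0$. By \eqref{eq:logder} the nonnegative function $h$ is nondecreasing, so it vanishes on $(0,r]$. Then $D(u,\cdot)=0$ on $(0,r)$, so $\nabla_Hu=0$ in the connected set $B_r$, and $u$ is a constant $c_1$ there. From $0=h=c_1^2c_0$ and $c_0>0$ we get $c_1=0$. Conversely, if $u\equiv0$ in $B_r$, then $u=0$ on $\partial B_r$ by continuity and $H(u,r)=0$.

(ii) \emph{The flat case.} By (T1), for every integer $j$ there is $C_j$ with $|u|\le C_j\rho^j$ near $e$, so $h(r)\le C_j^2c_0r^{2j}$ for small $r$. Suppose $N\le K$ almost everywhere on $(0,R_0)$ and fix $r_0\in(0,R_0)$. Integrating \eqref{eq:logder} from $r$ to $r_0$ gives $h(r)\ge h(r_0)(r/r_0)^{2K}$, with $h(r_0)>0$ by hypothesis. For $j>K$ the two bounds contradict each other as $r\to0$.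

\emph{The case of finite order.} Write $u=P+\mathcal R$, where $P\ne0$ is the sum of the terms of homogeneous degree $\kappa$ in the Taylor series of $u$, a polynomial, and the Taylor series of $\mathcal R$ has only terms of degree at least $\kappa+1$. By (T2), $\Delta_HP$ is the part of degree $\kappa-2$ in the Taylor series of $\Delta_Hu=0$; so $P$ is harmonic on $\mathbb G$, and $H(P,1)>0$ by (i).

We compute the frequency of $P$. The function $P^2|\nabla_H\rho|^2$ is homogeneous of degree $2\kappa$, so its integral over $B_r$ equals $c_2r^{Q+2\kappa}$ for a constant $c_2$. By \eqref{eq:coarea} this integral is also $\int_0^r\tau^{Q-1}h_{P^2}(\tau)\,d\tau$. Differentiating in $r$ shows that $h_{P^2}(r)$ is a multiple of $r^{2\kappa}$, that is, $h_{P^2}(r)=r^{2\kappa}H(P,1)$. Then \eqref{eq:logder} for $P$ gives $D(P,r)=\kappa\,r^{Q-2+2\kappa}H(P,1)$.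

By (T1) and (T2), near $e$ we have $|P|\le C\rho^\kappa$, $|\mathcal R|\le C\rho^{\kappa+1}$, $|\nabla_H\mathcal R|\le C\rho^\kappa$, and $|\nabla_HP|\le C\rho^{\kappa-1}$ (with $\nabla_HP=0$ if $\kappa=0$). Hence $|u^2-P^2|\le C\rho^{2\kappa+1}$, and for $x\in B_r$ the difference $|\nabla_Hu|^2-|\nabla_HP|^2$ is at most $Cr^{2\kappa-1}$ in absolute value. Using $h_1=c_0$ and $|B_r|=r^Q|B_1|$,
\[
H(u,r)=r^{Q-1+2\kappa}\bigl(H(P,1)+O(r)\bigr),\qquad D(u,r)=r^{Q-2+2\kappa}\bigl(\kappa H(P,1)+O(r)\bigr),
\]
and $N(u,r)\to\kappa$.

(iii) Assume strong unique continuation and let $H(u,\cdot)>0$ on $(0,R)$. If $u$ were flat, it would vanish on a small ball $B_r$, and $H(u,r)=0$ by (i). So $u$ is not flat, and by (ii) $N(u,r)$ has a finite limit as $r\to0$. Conversely, if $u$ is harmonic in $B_R$, flat at $e$ and not identically zero near $e$, then $H(u,\cdot)>0$ on $(0,R)$ by (i), and the frequency is unbounded near $0$ by (ii).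
\end{proof}

\section{Flat superpositions of complex dilates}\label{sec:super}

\subsection{The mechanism}

Suppose that a harmonic function $U$ on $\mathbb G_0$ extends to an entire function of the coordinates. The formula \eqref{eq:dilations} makes sense for a complex parameter $\mu$ in place of $\lambda$, and the identity $\Delta_H(U\circ\delta_\mu)=\mu^2(\Delta_HU)\circ\delta_\mu$ persists for complex $\mu$, since both sides are entire in $\mu$. So every $U\circ\delta_\mu$ is a complex-valued harmonic function, and each of its derivatives at $e$ is a constant times a power $\mu^j$. If we integrate $U\circ\delta_\mu$ in $\mu$ against a weight all of whose moments vanish, the result is harmonic and flat at $e$.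

Cauchy's theorem supplies such weights: take a function that is holomorphic and rapidly decreasing in a sector, and integrate over the boundary of the sector. Two requirements then pull in opposite directions. On the two boundary rays the weight must dominate $U\circ\delta_\mu$, so that the integral converges. Inside the sector it must \emph{not} dominate, for otherwise Cauchy's theorem makes the whole integral zero. The simplest instance is a function of one variable. Let $\mathcal C$ be the contour that runs along rays from $\infty e^{-i\pi/6}$ to $0$ and then from $0$ to $\infty e^{i\pi/6}$, and let $\mu^{5/2}$ denote the principal branch. For $|\arg\mu|\le\pi/6$ we have $|\arg\mu^{5/2}|\le 5\pi/12<\pi/2$, so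
\begin{equation}\label{eq:weight}
|e^{-\mu^{5/2}}|\le e^{-c_*|\mu|^{5/2}},\qquad c_*=\cos\tfrac{5\pi}{12}>0 .
\end{equation}

\begin{lemma}\label{lem:J}
For every integer $j\ge0$, $\int_{\mathcal C}\mu^je^{-\mu^{5/2}}d\mu=0$. The function
\[
J(\xi)=\int_{\mathcal C}e^{-\mu^{5/2}}e^{i\mu^6\xi}\,d\mu,\qquad\xi\in\mathbb R,
\]
is smooth, all its derivatives vanish at $0$, and it does not vanish identically on any interval around $0$.
\end{lemma}

\begin{proof}
The function $\mu^je^{-\mu^{5/2}}$ is holomorphic in the open sector $|\arg\mu|<\pi/6$ and continuous on its closure. By \eqref{eq:weight} its integral over the arc $|\mu|=T$ of the sector is at most $\frac\pi3T^{j+1}e^{-c_*T^{5/2}}$, which tends to $0$. Cauchy's theorem gives the first claim.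

On $\mathcal C$ write $\mu=\tau e^{\pm i\pi/6}$. Then $\mu^6=-\tau^6$ is real, so $|e^{i\mu^6\xi}|=1$, and by \eqref{eq:weight} we may differentiate under the integral. Thus $J$ is smooth and $J^{(j)}(0)=i^j\int_{\mathcal C}\mu^{6j}e^{-\mu^{5/2}}d\mu=0$.

Parametrizing the two rays by $\tau$ gives
\[
J(\xi)=\int_0^\infty\psi(\tau)e^{-i\tau^6\xi}\,d\tau,\qquad \psi(\tau)=2i\operatorname{Im}\Bigl(e^{i\pi/6}\exp\bigl(-e^{5\pi i/12}\tau^{5/2}\bigr)\Bigr).
\]
The function $\psi$ is continuous and integrable, and $\psi(0)=2i\sin\frac\pi6=i\ne0$. The substitution $\lambda=\tau^6$ turns this into $J(\xi)=\int_0^\infty\psi_1(\lambda)e^{-i\lambda\xi}d\lambda$ with $\psi_1\in L^1(0,\infty)$, $\psi_1\ne0$. Since $|e^{-i\lambda\xi}|\le1$ for $\operatorname{Im}\xi\le0$, the same formula extends $J$ continuously to the closed lower half-plane and holomorphically to its interior. If $J=0$ on $(-\epsilon,\epsilon)$, then $J$ extends holomorphically across this interval by Schwarz reflection, vanishes in the lower half-plane by the identity theorem, and vanishes on $\mathbb R$ by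 continuity. The Fourier transform is injective on $L^1$, so $\psi_1=0$, a contradiction.
\end{proof}

The contour in $J$ cannot be closed for $\xi\ne0$: on one of the rays $\arg\mu=\pm\pi/12$ the factor $e^{i\mu^6\xi}$ has modulus $e^{|\xi||\mu|^6}$. The task is to extend $e^{i\mu^6\xi}$ to a family of harmonic functions that stays under control on $\mathcal C$.

\begin{remark}[A group where this attempt fails]\label{rem:heis}
On the subgroup $\{w=0\}$ of $\mathbb G_0$, the product of the Heisenberg group with $\mathbb R$, the function $U=e^{iz_2+y-t^2/2}$ satisfies $(X^2+Z_1^2+Y^2)U=\bigl((t^2-1)-t^2+1\bigr)U=0$, and $U\circ\delta_\mu=\exp(i\mu^2z_2+\mu y-\mu^2t^2/2)$. Try the rays $\arg\mu=\pm\vartheta$, $0<\vartheta\le\pi$, and the weight $e^{-\mu^\theta}$ with $\theta\vartheta<\pi/2$. If $\theta\ge2$, the weight dominates $U\circ\delta_\mu$ in the whole sector for points near $e$, and the integral is zero near $e$. If $\theta<2$, absolute convergence on the $z_2$-axis requires $\mu^2$ to be real on the rays, so $\vartheta=\pi/2$ or $\vartheta=\pi$. For $\vartheta=\pi/2$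 the factor $e^{-\mu^2t^2/2}=e^{|\mu|^2t^2/2}$ destroys convergence; for $\vartheta=\pi$ we have $\theta<\frac12$, and the factor $e^{\mu y}$ does.
\end{remark}

The remark shows what is needed: a variable of high degree $d$, whose factor $e^{i\mu^d\xi}$ is bounded on the rays $\arg\mu=\pm\pi/d$ and huge between them, while all other variables have degree low enough to be absorbed by the weight. The weight $e^{-\mu^\theta}$ decays on the closed sector when $\theta<d/2$, and it absorbs variables of degree one and two when $\theta>2$. This asks for $d>4$. It will be convenient to have an equation in $t$ that is symmetric under $t\mapsto-t$, which leads to even $d$; so we take $d=6$ and $\theta=5/2$.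

\subsection{Separation of variables on $\mathbb G_0$}

For $k\ge1$, $\alpha\in[0,3]$, $\eta\in[-1,1]$ put
\begin{gather*}
\beta=-(4+\eta+\alpha)\in[-8,-3],\qquad A(s)=s-s^5,\qquad \Lambda(s)=\alpha+\beta s^2,\\
q(s)=k^2A(s)^2-k\Lambda(s),
\end{gather*}
and consider the equation
\begin{equation}\label{eq:E}
f''=qf .
\end{equation}
Let $f=f_{k,\alpha,\eta}$ be the solution with $f(0)=1$, $f'(0)=0$. As $q$ is an even polynomial with real coefficients, $f$ is entire and even, and $f(\bar s)=\overline{f(s)}$. For $\mu\in\mathbb C$ define on $\mathbb G_0$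
\begin{equation}\label{eq:umu}
u_\mu=\exp\Bigl(120\,ik\mu^6w_6-ik\mu^2w_2+i\sqrt{k|\beta|}\,\mu^2z_2+\sqrt{k\alpha}\,\mu y\Bigr)f(\mu t).
\end{equation}
This is $u_1\circ\delta_\mu$. On functions of $(t,w_2,w_6,z_2,y)$ the field $W_1$ acts as $t\partial_{w_2}+\frac{t^5}{120}\partial_{w_6}$ and $Z_1$ acts as $t\partial_{z_2}$. Hence $W_1u_\mu=ik(\mu^6t^5-\mu^2t)u_\mu$ and $Z_1u_\mu=i\sqrt{k|\beta|}\,\mu^2t\,u_\mu$, and since $\beta<0$,
\begin{gather*}
W_1^2u_\mu=-k^2(\mu^6t^5-\mu^2t)^2u_\mu,\qquad Z_1^2u_\mu=k\beta\mu^4t^2u_\mu,\qquad Y^2u_\mu=k\alpha\mu^2u_\mu,\\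
X^2u_\mu=\mu^2q(\mu t)u_\mu=\bigl[k^2(\mu^6t^5-\mu^2t)^2-k\alpha\mu^2-k\beta\mu^4t^2\bigr]u_\mu .
\end{gather*}
The four terms add up to zero, so $\Delta_Hu_\mu=0$ for all $\mu\in\mathbb C$. The field $W_1$ produces the term $k^2A^2$ of $q$, and the fields $Y$ and $Z_1$ produce the two free parameters $\alpha$ and $\beta$.

For $\mu\in\mathcal C$ and real $t$, the point $\mu t$ lies on one of the four rays $\arg s=\pm\frac\pi6,\pm\frac{5\pi}6$. The following proposition controls $f$ there.

\begin{proposition}\label{prop:ode}
For some $k\ge1$ and some $(\alpha,\eta)\in[0,3]\times[-1,1]$, the function $f_{k,\alpha,\eta}$ and each of its derivatives are bounded on the four rays $\arg s=\pm\frac\pi6,\ \pm\frac{5\pi}6$.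
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Proposition~\ref{prop:ode}]
Fix $k,\alpha,\eta$ as in the proposition and put
\[
v=\int_{\mathcal C}e^{-\mu^{5/2}}u_\mu\,d\mu .
\]
Let $\mu=\tau e^{\pm i\pi/6}$. The factor of \eqref{eq:umu} that contains $w_6$ has modulus one because $\mu^6=-\tau^6$ is real, and $f^{(j)}(\mu t)$ is bounded uniformly in $\tau\geq0$ and $t\in\mathbb R$ by the proposition. Each differentiation in a coordinate brings down at most a constant times $\tau^6$ or $\tau$. So for every multi-index $\gamma$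
\[
|\partial^\gamma u_\mu|\le C_\gamma(1+\tau)^{6|\gamma|}\exp\Bigl(k\tau^2|w_2|+\sqrt{k|\beta|}\,\tau^2|z_2|+\sqrt{k\alpha}\,\tau|y|\Bigr).
\]
By \eqref{eq:weight}, and because $5/2>2$, the product of this bound with $|e^{-\mu^{5/2}}|$ is dominated by an integrable function of $\tau$, uniformly on compact subsets of $\mathbb G_0$. Hence $v\in C^\infty(\mathbb G_0)$, derivatives pass under the integral, and $\Delta_Hv=0$ on $\mathbb G_0$.

We have $u_\mu=\Psi(\mu t,\mu^2w_2,\mu^6w_6,\mu^2z_2,\mu y)$ with $\Psi$ entire and independent of $\mu$, so $\partial^\gamma u_\mu(e)=c_\gamma\mu^{j_\gamma}$ with an integer $j_\gamma\ge0$. By the first claim of Lemma~\ref{lem:J}, $v$ is flat at $e$. On the $w_6$-axis, where all other coordinates vanish, $f(0)=1$ gives $v=J(120kw_6)$. By Lemma~\ref{lem:J}, $v$ does not vanish identically in any neighborhood of $e$.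

The operator $\Delta_H$ has real coefficients, so $\operatorname{Re}v$ and $\operatorname{Im}v$ are harmonic, and both are flat at $e$. If each vanished in some neighborhood of $e$, so would $v$. So one of them, call it $u$, does not vanish identically in any neighborhood of $e$. By Theorem~\ref{thm:B}(i), $H(u,r)>0$ for all $r>0$, and by the flat case of Theorem~\ref{thm:B}(ii), $N(u,\cdot)\notin L^\infty(0,R_0)$ for every $R_0>0$.
\end{proof}

\section{An even real solution that decays on four rays}\label{sec:ode}

\subsection{An exact model and the plan of proof}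

Let
\[
S(s)=\frac{s^2}2-\frac{s^6}6,\qquad S'=A .
\]
On the ray $s=\tau e^{i\pi/6}$ we have $\operatorname{Re}S=\frac{\tau^2}4+\frac{\tau^6}6$, and in the variable $\tau$ equation \eqref{eq:E} has coefficient $e^{i\pi/3}q=k^2\tau^{10}+O(\tau^6)$. One expects solutions that behave like $e^{\pm kS}$, the decaying one being exceptional. Because $f$ is even and $f(\bar s)=\overline{f(s)}$, decay on this one ray implies decay on all four. Decay on the ray means that the Wronskian of $f$ with the decaying solution vanishes. This is one complex equation, or two real equations, for the two real unknowns $\alpha$ and $\eta$.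

One case can be solved by hand. The function $e^{-kS}$ satisfies
\[
(e^{-kS})''=(k^2A^2-kA')\,e^{-kS},\qquad A'=1-5s^4 .
\]
So if $\Lambda$ were replaced by $A'$, the even real solution with value $1$ at $0$ would be $e^{-kS}$, which decays on the four rays. This model cannot be used directly. To produce the term $-5s^4$ one needs a further horizontal field that acts as a multiple of $t^2\partial_{v}$, with $v$ a variable of degree three, and a factor $e^{ic\mu^3v}$ in \eqref{eq:umu} with $c$ real. On $\mathcal C$ we have $\mu^3=\pm i\tau^3$, so this factor has modulus $e^{\mp c\tau^3v}$, and no weight $e^{-\mu^\theta}$ with $\theta<3$ absorbs it.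

We are thus limited to $\Lambda=\alpha+\beta s^2$, and we treat \eqref{eq:E} for large $k$ as a perturbation of the model. As \eqref{eq:riccati} below shows, the size of the perturbation is $(A'-\Lambda)/(kA^2)$, which is small away from the zeros $0,\pm1,\pm i$ of $A$. We connect $0$ to infinity by a path on which $\operatorname{Re}S$ increases: the segment $[0,1]$, followed by a curve from $1$ that goes to infinity in the direction $e^{i\pi/6}$. It meets two zeros of $A$, and there
\[
\Lambda(0)=\alpha,\quad A'(0)=1;\qquad \Lambda(1)=-4-\eta,\quad A'(1)=-4 .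
\]
So $\alpha-1$ and $\eta$ measure the mismatch with the model at the two critical points, and the rectangle $[0,3]\times[-1,1]$ surrounds the point $(1,0)$. On the scale $k^{-1/2}$, equation \eqref{eq:E} converges near $0$ to $F''=(\zeta^2-\alpha)F$, solved for $\alpha=1$ by $e^{-\zeta^2/2}$, and near $1$ to $y''=(16\xi^2+4+\eta)y$, solved for $\eta=0$ by $e^{2\xi^2}$. Both functions are the local forms of $e^{-kS}$.

The plan is to follow $f$ from $0$ to $1$, to follow the decaying solution $g$ from infinity to $1$, and to match logarithmic derivatives at $s=1$. Lemma~\ref{lem:left} shows that the real part of the matching condition changes sign between $\alpha=0$ and $\alpha=3$. Lemma~\ref{lem:right} shows that the imaginary part changes sign between $\eta=-1$ and $\eta=1$.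

Two standard facts are used repeatedly. First, if $\chi=f'/f$ for a solution of \eqref{eq:E}, then $\chi'=q-\chi^2$ where $f\neq0$. Second, the solution of $y''=\tilde q\,y$ with $\tilde q$ entire is entire, and $y$ and $y'$ depend continuously, locally uniformly on $\mathbb C$, on the initial point, the initial data and the coefficient $\tilde q$ in the topology of locally uniform convergence. This follows from Gronwall's inequality along segments.

\subsection{The even solution on $[0,1]$}

\begin{lemma}\label{lem:left}
For all large $k$ and all $\eta\in[-1,1]$: if $\alpha=0$ then $f(1)>0$, and if $\alpha=3$ then $f(1)<0$. In both cases $f'(1)/f(1)\ge\frac12\sqrt k$.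
\end{lemma}

\begin{proof}
We use twice the following convexity argument. If $q\ge0$ on $[s_0,1]$ and a real solution $\varphi$ of \eqref{eq:E} has $\varphi(s_0)>0$, $\varphi'(s_0)\ge0$, then $\varphi\ge\varphi(s_0)$ and $\varphi'\ge0$ on $[s_0,1]$. Indeed, as long as $\varphi>0$ we have $\varphi''\ge0$, so $\varphi'\geq0$ and $\varphi$ cannot reach zero.

\emph{The logarithmic derivative.} We have $-\Lambda=-\alpha+(4+\eta+\alpha)s^2$. On $[\frac45,1]$ this is at least $3\cdot0.64$ if $\alpha=0$ and at least $-3+6\cdot0.64=0.84$ if $\alpha=3$. So $q\ge c:=0.84k$ on $[\frac45,1]$ in both cases. Suppose that $f\ne0$ on $[\frac45,1]$ and that $\chi=f'/f$ has $\chi(\frac45)\ge0$. The function $\chi_0(s)=\sqrt c\tanh\bigl(\sqrt c\,(s-\frac45)\bigr)$ solves $\chi_0'=c-\chi_0^2$ with $\chi_0(\frac45)=0$. Then $(\chi-\chi_0)'\ge-(\chi+\chi_0)(\chi-\chi_0)$, so $(\chi-\chi_0)\exp\int(\chi+\chi_0)$ is nondecreasing and $\chi\ge\chi_0$. Therefore $\chi(1)\ge\sqrt{0.84k}\,\tanh(0.2\sqrt{0.84k})\ge\frac12\sqrt k$ for large $k$. It remains to show that $f$ has the stated sign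 and $\chi\geq0$ on $[\frac45,1]$.

\emph{The case $\alpha=0$.} Here $q=k^2A^2-k\beta s^2\ge0$ on $[0,1]$, so $f\ge1$ and $f'\ge0$ there.

\emph{The case $\alpha=3$.} Now $q(0)=-3k<0$, and we must show that $f$ crosses zero before $q$ becomes positive. The function $F_k(\zeta)=f(\zeta/\sqrt k)$ solves
\[
F''=\Bigl[\zeta^2\bigl(1-\zeta^4/k^2\bigr)^2-3-\beta\zeta^2/k\Bigr]F,\qquad F(0)=1,\quad F'(0)=0 .
\]
Since $|\beta|\le8$, the coefficient tends to $\zeta^2-3$ locally uniformly in $\zeta$ and uniformly in $\eta$. So $F_k\to F_\infty$ and $F_k'\to F_\infty'$ in the same sense, where $F_\infty''=(\zeta^2-3)F_\infty$, $F_\infty(0)=1$, $F_\infty'(0)=0$. Writing $F_\infty=e^{-\zeta^2/2}G$ gives $G''-2\zeta G'+2G=0$. For $G=\sum_jg_j\zeta^{2j}$ this reads $(2j+2)(2j+1)g_{j+1}=(4j-2)g_j$ with $g_0=1$, whence $g_1=-1$ and by induction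
\[
F_\infty(\zeta)=e^{-\zeta^2/2}\Bigl(1-\sum_{j\ge1}\frac{\zeta^{2j}}{(2j-1)\,j!}\Bigr).
\]
Because $(2j-1)\,j!\le2(j+1)!$, the sum is at least $(e^{\zeta^2}-1-\zeta^2)/(2\zeta^2)$, so $F_\infty(\zeta)\to-\infty$ as $\zeta\to+\infty$. The sum is also at least $\zeta^2$, so $F_\infty<0$ on $[3,\infty)$, and a function tending to $-\infty$ has negative derivative somewhere on $[3,\infty)$. Fix $\zeta_0\ge3$ with $F_\infty(\zeta_0)<0$ and $F_\infty'(\zeta_0)<0$. For large $k$, uniformly in $\eta$, we have $s_0:=\zeta_0/\sqrt k<\frac34$, $f(s_0)<0$ and $f'(s_0)<0$.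

On $[s_0,1]$ we have $q>0$. For $s_0\le s\le\frac34$, the bound $1-s^4\ge\frac{175}{256}\ge0.68$ gives $k^2A^2\ge0.46\,k^2s_0^2\ge0.46\cdot9k>3k$, and $-k\beta s^2\ge0$. For $\frac34\le s\le1$ we have $-\Lambda\ge-3+6\cdot\frac9{16}>0$. The convexity argument applied to $-f$ shows $f<0$ and $f'\le0$ on $[s_0,1]$.
\end{proof}

\subsection{A Riccati equation along parallel rays}

We now construct the decaying solution. Guided by the model, where $g'/g=-kA$, we write the logarithmic derivative as $\chi=kA(p-1)$ and look for a small $p$. Put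
\[
a=\frac{A'}{kA^2},\qquad b=\frac{\Lambda}{kA^2},\qquad \mathcal F(p)=a-b-ap-p^2 .
\]
From $\chi'=kA'(p-1)+kAp'$ and $q-\chi^2=k^2A^2(2p-p^2-b)$ we see, dividing by $kA$, that where $A\ne0$
\begin{equation}\label{eq:riccati}
\chi'=q-\chi^2\iff p'=kA\,\bigl(2p+\mathcal F(p)\bigr).
\end{equation}
In the model $a=b$, and $p=0$ is a solution.

The linear part $p'=2kAp$ has the solution $e^{2kS}$. A bounded solution of \eqref{eq:riccati} is therefore obtained by integrating in from infinity along paths on which $\operatorname{Re}S$ increases, at a rate comparable to $|dS|$. Such paths become straight lines in the variable $\sigma=s^2$. For $\operatorname{Re}\sigma>0$ let $s=\sqrt\sigma$ be the principal root. Then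
\[
S=\frac\sigma2-\frac{\sigma^3}6,\qquad A^2=\sigma(1-\sigma^2)^2,\qquad A'=1-5\sigma^2,\qquad\Lambda=\alpha+\beta\sigma,
\]
so $S,a,b$ are rational functions of $\sigma$, and we regard them as such. Write $S_\sigma=dS/d\sigma=\frac12(1-\sigma^2)$. In the variable $\sigma$, equation \eqref{eq:riccati} becomes $dp/d\sigma=kS_\sigma(2p+\mathcal F(p))$.

Let $\omega=e^{i\pi/3}$ and $\Pi=\{c+r\omega:0\le c\le1,\ r>0\}$. At $\sigma=c+r\omega$, using $\omega^3=-1$ and $-\omega^2=e^{-i\pi/3}$,
\[
\omega S_\sigma=\tfrac12\bigl[(1-c^2)e^{i\pi/3}+2cr\,e^{-i\pi/3}+r^2\bigr].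
\]
This is the derivative of $S$ in $r$. For $0\le c\le1$ all three terms lie in the convex sector $|\arg|\le\frac\pi3$, so
\begin{equation}\label{eq:sector}
|S_\sigma|\le2\operatorname{Re}(\omega S_\sigma),\qquad 2\operatorname{Re}(\omega S_\sigma)\ge r^2\qquad\text{on }\Pi .
\end{equation}
In particular $A\ne0$ on $\Pi$. The left edge $c=0$ of $\Pi$ is the ray $\arg s=\frac\pi6$, where we want decay. The right edge $c=1$ ends at $s=1$, where we want to match.

Call a closed subset $E$ of $\mathbb C$ \emph{admissible} if $E\subset\Pi$ and $E+\tau\omega\subset E$ for all $\tau\ge0$. For $p$ bounded and continuous on $E$, and $a,b$ bounded on $E$, put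
\[
(\mathcal Tp)(\sigma)=-\int_0^\infty e^{2k(S(\sigma)-S(\sigma+\tau\omega))}\,\mathcal F(p)(\sigma+\tau\omega)\;k\,\omega S_\sigma(\sigma+\tau\omega)\,d\tau .
\]

\begin{lemma}\label{lem:contraction}
Let $E$ be admissible and $|a|,|b|\le\varepsilon\le\frac1{10}$ on $E$. There is exactly one continuous $p=p_E$ on $E$ with $\|p\|_\infty\le\frac25$ and $\mathcal Tp=p$. Moreover:
\begin{itemize}
\item[(a)] $\|p\|_\infty\le4\varepsilon$;
\item[(b)] $p$ is $C^1$ along each ray $\{\sigma_0+r\omega:r\ge0\}$, $\sigma_0\in E$, and holomorphic in the interior of $E$, and it solves \eqref{eq:riccati} along the rays and in the interior;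
\item[(c)] if $E'\subset E$ is admissible, then $p_{E'}=p_E|_{E'}$;
\item[(d)] if $\tilde b,\tilde p$ belong to other parameters $(\tilde\alpha,\tilde\eta)$, with the same $k$ and $|\tilde b|\le\varepsilon$ on $E$, then $\|p-\tilde p\|_\infty\le10\|b-\tilde b\|_\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:sector}, $\operatorname{Re}(S(\sigma+\tau\omega)-S(\sigma))\ge\int_r^{r+\tau}\frac{r'^2}2\,dr'\ge\frac{\tau^3}6$, and $|S_\sigma(\sigma+\tau\omega)|\le\frac12(1+(|\sigma|+\tau)^2)$. So the integrand is dominated by an integrable function of $\tau$, locally uniformly in $\sigma$, and $\mathcal Tp$ is continuous. With $I(\tau)=2k\operatorname{Re}(S(\sigma+\tau\omega)-S(\sigma))$, the first inequality in \eqref{eq:sector} gives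
\[
\int_0^\infty\bigl|e^{2k(S(\sigma)-S(\sigma+\tau\omega))}\,k\,\omega S_\sigma(\sigma+\tau\omega)\bigr|\,d\tau\le\int_0^\infty I'(\tau)e^{-I(\tau)}\,d\tau=1 .
\]
Hence $\|\mathcal Tp\|_\infty\le\|\mathcal F(p)\|_\infty$ and
\[
\|\mathcal Tp_1-\mathcal Tp_2\|_\infty\le\|\mathcal F(p_1)-\mathcal F(p_2)\|_\infty\le\|a+p_1+p_2\|_\infty\,\|p_1-p_2\|_\infty .
\]
On the ball $\|p\|_\infty\le\frac25$ the last factor $\|a+p_1+p_2\|_\infty$ is at most $\varepsilon+\frac45\le\frac9{10}$, which gives uniqueness. The smaller ball $\|p\|_\infty\le4\varepsilon$ is mapped to itself, since there $\|\mathcal F(p)\|_\infty\le2\varepsilon+4\varepsilon^2+16\varepsilon^2\le4\varepsilon$. The contraction principle gives a fixed point in it, the uniform limit of the iterates $\mathcal T^j0$. This proves existence and (a).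

(b) Along a ray $\sigma(r)=\sigma_0+r\omega$ the equation $p=\mathcal Tp$ reads
\[
p(\sigma(r))=-e^{2kS(\sigma(r))}\int_r^\infty e^{-2kS(\sigma(r'))}\,\mathcal F(p)(\sigma(r'))\;k\,\omega S_\sigma(\sigma(r'))\,dr' .
\]
The integrand is continuous, and differentiation gives $\frac d{dr}p=k\,\omega S_\sigma(2p+\mathcal F(p))$, which is \eqref{eq:riccati} along the ray. The interior of $E$ is also invariant under translation by $\tau\omega$. If $p$ is holomorphic there, then the integrand of $\mathcal Tp$ is holomorphic in $\sigma$ for each $\tau$ and locally uniformly dominated, so $\mathcal Tp$ is holomorphic by the theorems of Morera and Fubini. Thus the iterates $\mathcal T^j0$ and their uniform limit are holomorphic in the interior. There the derivative along a ray is $\omega\,dp/d\sigma$, so \eqref{eq:riccati} holds in the complex sense.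

(c) The value $(\mathcal Tp)(\sigma)$ involves $p$ only on the ray through $\sigma$, so $p_E|_{E'}$ is a fixed point on $E'$; apply uniqueness.

(d) We have $\|p-\tilde p\|_\infty\le\|\mathcal Tp-\tilde{\mathcal T}p\|_\infty+\|\tilde{\mathcal T}p-\tilde{\mathcal T}\tilde p\|_\infty\le\|b-\tilde b\|_\infty+\frac9{10}\|p-\tilde p\|_\infty$.
\end{proof}

\subsection{The decaying solution}

The lemma works ray by ray, and two different rays concern us. To see that the solution singled out on the right edge also decays on the left edge, we join the two edges far out by a strip, on which $p$ is holomorphic. Let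
\[
\mathcal L_k=\{1+r\omega:r\ge6/\sqrt k\},\qquad\Omega=\{c+r\omega:0\le c\le1,\ r\ge6\},\qquad E_k=\mathcal L_k\cup\Omega ;
\]
see Figure~\ref{fig:sigma}. All three sets are admissible.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (1,1.732) -- (3,1.732) -- (4.1,3.637) -- (2.1,3.637) -- cycle;
\draw[->] (-0.6,0) -- (4.6,0);
\draw[->] (0,-0.4) -- (0,3.8);
\draw[dashed] (0,0) -- (1,1.732);
\draw[dashed] (2,0) -- (2.25,0.433);
\draw[thick] (1,1.732) -- (2.1,3.637);
\draw[very thick] (2.25,0.433) -- (4.1,3.637);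
\draw[very thick] (0,0) -- (2,0);
\draw[->] (3.4,2.6) -- (1.65,2.6);
\fill (0,0) circle (1.6pt) node[below left] {$0$};
\fill (2,0) circle (1.6pt) node[below] {$1$};
\fill (2.25,0.433) circle (1.6pt) node[right] {$s_k^2$};
\node at (2.9,3.15) {$\Omega$};
\node[right] at (2.85,1.3) {$\mathcal L_k$};
\node[left] at (1.55,2.9) {$\arg s=\frac{\pi}{6}$};
\end{tikzpicture}
\caption{The plane of $\sigma=s^2$, not to scale. The even solution $f$ is followed along $[0,1]$. The solution $g$ is normalized at the endpoint $s_k^2=1+6e^{i\pi/3}/\sqrt k$ of the half-line $\mathcal L_k$. Its logarithmic derivative is controlled on $\mathcal L_k$, and the control is carried across the strip $\Omega$ (arrow) to the left edge, which is the ray $\arg s=\pi/6$.}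
\label{fig:sigma}
\end{figure}

\emph{Bounds on the right edge.} At $\sigma=1+r\omega$ we have $|1-\sigma|=r$, $|\sigma|^2=1+r+r^2$ and $|1+\sigma|^2=4+2r+r^2$. Hence $1\le|\sigma|\le|1+\sigma|$, $|1+\sigma|\ge2$ and $|A|^2=|\sigma|\,r^2|1+\sigma|^2$. With $|A'|\le6|\sigma|^2$ and $|\Lambda|\le3+8|\sigma|\le11|\sigma|$ we get
\begin{equation}\label{eq:abray}
|a|\le\frac{6|\sigma|}{kr^2|1+\sigma|^2}\le\frac3{kr^2},\qquad|b|\le\frac{11}{4kr^2}\le\frac3{kr^2} .
\end{equation}
On $\mathcal L_k$ both are at most $\frac1{12}$.

\emph{Bounds on the strip.} By \eqref{eq:sector}, $|1-\sigma^2|=2|S_\sigma|\ge r^2$, and $|\sigma|^2=c^2+cr+r^2$ gives $r\le|\sigma|\le2r$ for $r\geq1$. So $|A|^2\ge r^5$, $|A'|\le21r^2$, $|\Lambda|\le19r$. Since $k\ge1$ and $r\ge6$, we get $|a|\le21/r^3\le\frac1{10}$ and $|b|\le19/r^4\le\frac1{10}$.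

Let $p=p_{E_k}$, so $|p|\le\frac25$ on $E_k$. Applying Lemma~\ref{lem:contraction}(a) and (c) to the half-line that starts at $1+r\omega$, with $\varepsilon=3/(kr^2)$, we obtain
\begin{equation}\label{eq:pray}
|p(1+r\omega)|\le\frac{12}{kr^2},\qquad r\ge6/\sqrt k .
\end{equation}
Put $\chi=kA(p-1)$ on $E_k$ and $s_k=\sqrt{1+6\omega/\sqrt k}$. Let $g=g_{k,\alpha,\eta}$ be the entire solution of \eqref{eq:E} with
\[
g(s_k)=1,\qquad g'(s_k)=\chi(s_k).
\]

\begin{lemma}\label{lem:g}
\begin{itemize}
\item[(a)] $g'=kA(p-1)g$ at every $s=\sqrt\sigma$ with $\sigma\in E_k$.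
\item[(b)] $g$ and all its derivatives tend to zero along the ray $\arg s=\frac\pi6$, faster than $e^{-c|s|^6}$ for some $c>0$.
\item[(c)] For fixed $k$, the values $g(1)$ and $g'(1)$ depend continuously on $(\alpha,\eta)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Theta=g'-\chi g$, a continuous function on $E_k$. Along any $C^1$ path on which $p$ solves \eqref{eq:riccati} we have $\chi'=q-\chi^2$, and so
\[
\Theta'=qg-\chi'g-\chi g'=\chi^2g-\chi g'=-\chi\Theta .
\]
Hence $\Theta\exp\int\chi\,ds$ is constant along the path. On $\mathcal L_k$ this applies by Lemma~\ref{lem:contraction}(b), and $\Theta(s_k)=0$, so $\Theta=0$ on $\mathcal L_k$. Next fix $r>6$ and consider the segment $\{c+r\omega:0\le c\le1\}$. Its points with $0<c<1$ are interior to $E_k$, so $\Theta\exp\int\chi\,ds$ is constant on the open segment; it is continuous on the closed segment, since $\chi$ is; and it vanishes at $c=1$. So $\Theta=0$ on the segment, and by continuity on all of $\Omega$.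

(b) On the left edge $\sigma=r\omega$, $r\ge6$, that is $s=\sqrt r\,e^{i\pi/6}$, part (a) reads $\frac d{dr}g=k(p-1)\,\omega S_\sigma\,g$. By \eqref{eq:sector} and $|p|\le\frac25$,
\[
\operatorname{Re}\bigl((p-1)\,\omega S_\sigma\bigr)\le-\operatorname{Re}(\omega S_\sigma)+\tfrac25\cdot2\operatorname{Re}(\omega S_\sigma)=-\tfrac15\operatorname{Re}(\omega S_\sigma).
\]
Integrating, $|g|\le C\exp(-\frac k5\operatorname{Re}S)$ with $\operatorname{Re}S=\frac r4+\frac{r^3}6$ and $r=|s|^2$. By (a), $|g'|\le2k|A||g|$ there. By \eqref{eq:E} and induction, every higher derivative is a combination of $g$ and $g'$ with polynomial coefficients.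

(c) We have $b-\tilde b=\bigl((\alpha-\tilde\alpha)+(\beta-\tilde\beta)\sigma\bigr)/(kA^2)$, and on $\mathcal L_k$ the bounds $|A|^2\ge4|\sigma|r^2$, $|\sigma|\ge1$, $r\ge6/\sqrt k$ show that $1/|A|^2$ and $|\sigma|/|A|^2$ are bounded. By Lemma~\ref{lem:contraction}(c) and (d) on $\mathcal L_k$, $p(s_k^2)$ is continuous in $(\alpha,\eta)$. So are the initial data of $g$ and the coefficient $q$, and hence $g(1)$ and $g'(1)$.
\end{proof}

\subsection{The decaying solution at $s=1$}

The Riccati argument stops at distance of order $k^{-1/2}$ from the zero $s=1$ of $A$, because \eqref{eq:abray} degenerates there. On exactly this scale the equation converges to one with known solutions. Recall the parabolic cylinder function $D_\nu$ (unrelated to $D(u,r)$). It is the entire solution of $D_\nu''(x)=(\frac{x^2}4-\nu-\frac12)D_\nu(x)$ with $D_\nu(x)\sim x^\nu e^{-x^2/4}$ as $x\to\infty$ in closed subsectors of $|\arg x|<\frac{3\pi}4$. It satisfies $D_\nu'=\frac x2D_\nu-D_{\nu+1}$, and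
\begin{equation}\label{eq:Dzero}
D_\nu(0)=\frac{\sqrt\pi\,2^{\nu/2}}{\Gamma(\frac{1-\nu}2)},\qquad D_\nu'(0)=-\frac{\sqrt\pi\,2^{(\nu+1)/2}}{\Gamma(-\frac\nu2)},
\end{equation}
where $\Gamma$ is Euler's gamma function; see \cite[12.2.6--12.2.7]{DLMF}, where $D_\nu=U(-\frac12-\nu,\cdot)$. For example, $D_0=e^{-x^2/4}$. Define
\[
\phi(\eta)=\frac{4\,\Gamma(\frac{1-\nu}2)}{\Gamma(-\frac\nu2)},\qquad\nu=\frac\eta8,\qquad-1\le\eta\le1,
\]
with $\phi(0)=0$. Since $1/\Gamma$ is entire and $\frac{1-\nu}2\in[\frac7{16},\frac9{16}]$, the function $\phi$ is real and continuous. Since $\Gamma(\frac1{16})>0$ and $\Gamma(-\frac1{16})=-16\,\Gamma(\frac{15}{16})<0$, we have $\phi(-1)>0>\phi(1)$.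

\begin{lemma}\label{lem:right}
For all large $k$, $g(1)\ne0$ for every $(\alpha,\eta)\in[0,3]\times[-1,1]$, and $M=g'(1)/g(1)$ satisfies $M/\sqrt k-i\phi(\eta)\to0$ as $k\to\infty$, uniformly in $(\alpha,\eta)$.
\end{lemma}

\begin{proof}
If the lemma fails, there are $\epsilon>0$, $k_j\to\infty$ and parameters $(\alpha_j,\eta_j)$ such that for each $j$ either $g(1)=0$ or $|M/\sqrt{k_j}-i\phi(\eta_j)|\ge\epsilon$. Pass to a subsequence along which $(\alpha_j,\eta_j)\to(\alpha,\eta)$ and the bounded numbers $p(s_{k_j}^2)$ converge. Since $\phi$ is continuous, it suffices to show that along this subsequence $g(1)\ne0$ eventually and $M/\sqrt{k_j}\to i\phi(\eta)$. We suppress the index $j$ on $k$.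

\emph{The limit equation.} Put $y_k(\xi)=g(1+\xi/\sqrt k)$. Then $y_k''=(kA^2-\Lambda)y_k$, with the coefficient evaluated at $1+\xi/\sqrt k$. Since $A(1+x)=-4x+O(x^2)$ and $\Lambda(1)=-4-\eta_j$, the coefficient tends to $16\xi^2+4+\eta$ locally uniformly on $\mathbb C$. For $L\ge3$ the point $\sigma=1+2L\omega/\sqrt k$ lies on $\mathcal L_k$, and it corresponds to
\[
\xi_L^{(k)}=\sqrt k\Bigl(\sqrt{1+2L\omega/\sqrt k}-1\Bigr)\longrightarrow L\omega .
\]
At this point, Lemma~\ref{lem:g}(a) and \eqref{eq:pray} give
\begin{equation}\label{eq:yk}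
y_k'=\sqrt k\,A\,(p-1)\,y_k,\qquad|p|\le\frac3{L^2},\qquad\sqrt k\,A\to-4L\omega .
\end{equation}
For $L=3$ we have $y_k(\xi_3^{(k)})=g(s_k)=1$, and $y_k'(\xi_3^{(k)})$ converges by \eqref{eq:yk} and the choice of subsequence. By continuous dependence, $y_k\to y$ and $y_k'\to y'$ locally uniformly on $\mathbb C$, where $y''=(16\xi^2+4+\eta)y$ and $y(3\omega)=1$.

\emph{The limit decays along $\arg\xi=\frac\pi3$.} From \eqref{eq:yk}, $|y_k'+\sqrt kAy_k|\le\frac3{L^2}\sqrt k|A||y_k|$ at $\xi_L^{(k)}$, and in the limit
\[
|y'(L\omega)-4L\omega\,y(L\omega)|\le\frac{12}L\,|y(L\omega)|,\qquad L\ge3 .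
\]
Let $\varphi(L)=y(L\omega)$. Then $|\varphi'-4L\omega^2\varphi|\le\frac{12}L|\varphi|$ and $\operatorname{Re}(4L\omega^2)=-2L$, so
\[
\frac d{dL}|\varphi|^2=2\operatorname{Re}(\bar\varphi\varphi')\le\Bigl(-4L+\frac{24}L\Bigr)|\varphi|^2 .
\]
Thus $|\varphi|^2\le CL^{24}e^{-2L^2}$, and both $y$ and $y'$ tend to $0$ along the ray.

\emph{Identification.} Let $\nu=\eta/8$ and $\tilde y(\xi)=D_\nu(x)$ with $x=-i\sqrt8\,\xi$. Then $x^2=-8\xi^2$ and $\tilde y''=-8(-2\xi^2-\nu-\frac12)\tilde y=(16\xi^2+4+\eta)\tilde y$, the equation of $y$. On $\arg\xi=\frac\pi3$ we have $\arg x=-\frac\pi6$, where $|e^{-x^2/4}|=e^{-|x|^2/8}$. So $D_\nu(x)$, $D_{\nu+1}(x)$ and $D_\nu'(x)=\frac x2D_\nu(x)-D_{\nu+1}(x)$ all tend to $0$ along the ray. The Wronskian of $y$ and $\tilde y$ is constant and tends to $0$, so it vanishes, and $y=C\tilde y$ with $C\ne0$ because $y(3\omega)=1$. By \eqref{eq:Dzero}, $y(0)=CD_\nu(0)\ne0$. Hence $g(1)=y_k(0)\ne0$ eventually, and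
\[
\frac M{\sqrt k}=\frac{y_k'(0)}{y_k(0)}\longrightarrow-i\sqrt8\,\frac{D_\nu'(0)}{D_\nu(0)}=i\sqrt8\,\sqrt2\,\frac{\Gamma(\frac{1-\nu}2)}{\Gamma(-\frac\nu2)}=i\phi(\eta).\qedhere
\]
\end{proof}

\begin{remark}
For $\eta=0$ the limit $y$ is a multiple of $D_0(-i\sqrt8\,\xi)=e^{2\xi^2}$, the local form of the model, and $y'(0)=0$. The detour through $s=1$ is what makes the imaginary part of the matching condition visible. At $s=0$ the limit equation is $F''=(\zeta^2-\alpha)F$, and its solution $D_{(\alpha-1)/2}(\sqrt2\,\zeta)$, which decays along $\arg\zeta=\frac\pi6$, is real on the real axis for every real $\alpha$; the limit at $s=0$ carries only one real condition. At $s=1$ the logarithmic derivative of the limit is purely imaginary and changes sign with $\eta$.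
\end{remark}

\subsection{Matching}

Recall the Poincar\'e--Miranda theorem in the plane: if $K_1,K_2$ are continuous real functions on a closed rectangle, $K_1$ is positive on one vertical side and negative on the other, and $K_2$ is positive on one horizontal side and negative on the other, then $K_1$ and $K_2$ have a common zero.

\begin{proof}[Proof of Proposition~\ref{prop:ode}]
Fix $k$ so large that Lemma~\ref{lem:left} holds and that, by Lemma~\ref{lem:right}, for all $(\alpha,\eta)\in[0,3]\times[-1,1]$ we have $g(1)\ne0$ and $|\operatorname{Re}M|\le\frac14\sqrt k$, while $\operatorname{Im}M>0$ when $\eta=-1$ and $\operatorname{Im}M<0$ when $\eta=1$. On the rectangle consider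
\[
K_1=f'(1)-\operatorname{Re}(M)\,f(1),\qquad K_2=\operatorname{Im}M .
\]
They are real, and they are continuous by Lemma~\ref{lem:g}(c) and continuous dependence for $f$. We do not divide by $f(1)$ in $K_1$, since $f(1)$ changes sign inside the rectangle. On the sides $\alpha=0$ and $\alpha=3$, however, $f(1)\ne0$ and
\[
K_1=f(1)\Bigl(\frac{f'(1)}{f(1)}-\operatorname{Re}M\Bigr),\qquad\frac{f'(1)}{f(1)}-\operatorname{Re}M\ge\frac12\sqrt k-\frac14\sqrt k>0 .
\]
So $K_1>0$ for $\alpha=0$ and $K_1<0$ for $\alpha=3$, while $K_2>0$ for $\eta=-1$ and $K_2<0$ for $\eta=1$. At a common zero, $M$ is real and $f'(1)=Mf(1)$, so $f'(1)g(1)-f(1)g'(1)=0$. The Wronskian of $f$ and $g$ vanishes and $g\not\equiv0$, so $f=Cg$. By Lemma~\ref{lem:g}(b), each derivative $f^{(j)}$ tends to $0$ along $\arg s=\frac\pi6$, and being continuous it is bounded on the whole ray. The identities $|f^{(j)}(\bar s)|=|f^{(j)}(s)|=|f^{(j)}(-s)|$ give the same on the other three rays.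
\end{proof}

This completes the proof of Theorem~\ref{thm:A}.

\section{Other groups}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(1) A function that is real analytic near $e$ and flat at $e$ vanishes near $e$. So $\mathbb G$ has strong unique continuation at $e$, and Theorem~\ref{thm:B}(iii) applies.

(2) In both cases we pull back the function $u$ of Theorem~\ref{thm:A}. Let $\widetilde{\mathbb G}$ be a Carnot group with orthonormal horizontal basis $\widetilde X_1,\dots,\widetilde X_m$, $m\ge4$, and suppose that there is a Lie algebra homomorphism $\pi_*:\widetilde{\mathfrak g}\to\mathfrak g_0$ to the Lie algebra of $\mathbb G_0$ with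
\begin{equation}\label{eq:hom}
\widetilde X_1\mapsto X,\quad\widetilde X_2\mapsto W_1,\quad\widetilde X_3\mapsto Z_1,\quad\widetilde X_4\mapsto Y,\quad\widetilde X_i\mapsto0\ \ (i>4).
\end{equation}
It is surjective because $X,W_1,Z_1,Y$ generate $\mathfrak g_0$. Since $\widetilde{\mathbb G}$ is simply connected, $\pi_*$ integrates to a homomorphism $\pi:\widetilde{\mathbb G}\to\mathbb G_0$, which is a submersion and hence an open map. For left-invariant $\widetilde V$ we have $\widetilde V(\varphi\circ\pi)=((\pi_*\widetilde V)\varphi)\circ\pi$, so $\sum_i\widetilde X_i^2(u\circ\pi)=(\Delta_Hu)\circ\pi=0$. By the chain rule $u\circ\pi$ is flat at the identity. If it vanished on a neighborhood of the identity, then $u$ would vanish on the image of that neighborhood, which is an open set containing $e$. So strong unique continuation fails on $\widetilde{\mathbb G}$, and Theorem~\ref{thm:B}(iii) shows that frequencies on $\widetilde{\mathbb G}$ are not always locally bounded.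

It remains to find $\pi_*$. The free nilpotent Lie algebra of rank $m$ and step $\ell$ has the property that any assignment of its $m$ generators to elements of a nilpotent Lie algebra of step at most $\ell$ extends to a homomorphism, and any basis of its first layer can serve as the set of generators. For $m\ge4$ and $\ell\ge6$ we take an orthonormal basis for the given inner product and the assignment \eqref{eq:hom}; this is allowed because $\mathfrak g_0$ has step $6$. For $\widetilde{\mathbb G}=\mathbb G_0\times\mathbb G'$, the fields $X,W_1,Z_1,Y$ together with an orthonormal horizontal basis of $\mathbb G'$ form an orthonormal horizontal basis, and the projection onto the first factor satisfies \eqref{eq:hom}.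
\end{proof}

\begin{thebibliography}{9}

\bibitem{DLMF}
Digital Library of Mathematical Functions (DLMF), formulas 12.2.6--12.2.7.

\bibitem{GR}
Nicola Garofalo and Kevin Rotz, \emph{Frequency of Harmonic functions in Carnot groups and for operators of Baouendi type}, arXiv:1212.6061 (2012).

\end{thebibliography}
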